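\title{Consecutive patterns in permutations: the inverse generating function need not be entire}

\begin{abstract}
For a permutation $\sigma$ of length $m\ge 2$, let $P_\sigma(u,z)$ be the exponential generating function of permutations by the number of occurrences of $\sigma$ as a consecutive pattern, and let $\omega_\sigma=1/P_\sigma$. Elizalde and Noy asked whether $\omega_\sigma(0,z)$ is always an entire function of $z$. We show that it is not: for $\sigma=265143$ it has a singularity on the negative real axis at distance at most $8$ from the origin. Explicit counterexamples exist for every $m$ with $m-1\notin\{2^a,3\cdot2^a\}$, and the patterns $2\,4\,5\cdots m\,1\,3$ are counterexamples for all large $m$. We also show that $\omega_\sigma(u,z)$ is always meromorphic in $z$, and we characterize the patterns for which it is entire for all $u$ by a combinatorial condition on periodic sequences of overlaps.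
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\mathcal S_n$ be the set of permutations of $[n]=\{1,\dots,n\}$. For a word $w$ of distinct real numbers, $\mathrm{st}(w)$ denotes the permutation whose entries are in the same relative order as those of $w$; for instance $\mathrm{st}(265)=132$. Fix $m\ge2$ and $\sigma\in\mathcal S_m$. An \emph{occurrence} of the consecutive pattern $\sigma$ in $\pi=\pi_1\cdots\pi_n\in\mathcal S_n$ is an index $i$ with $\mathrm{st}(\pi_i\pi_{i+1}\cdots\pi_{i+m-1})=\sigma$; it \emph{covers} the positions $i,\dots,i+m-1$. Let $\mathrm{occ}_\sigma(\pi)$ be the number of occurrences, and put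
\[
P_\sigma(u,z)=\sum_{n\ge0}\sum_{\pi\in\mathcal S_n}u^{\mathrm{occ}_\sigma(\pi)}\frac{z^n}{n!},\qquad \omega_\sigma(u,z)=\frac1{P_\sigma(u,z)}.
\]
Thus $P_\sigma(0,z)$ counts the permutations that avoid $\sigma$. For fixed $u\in\mathbb C$ the coefficient of $z^n$ in $P_\sigma$ is at most $\max(1,|u|)^n$ in absolute value and $P_\sigma(u,0)=1$, so $\omega_\sigma(u,\cdot)$ is analytic near $0$. We call it entire, or meromorphic in $\mathbb C$, if it extends to such a function.

The inverse is the natural object because it counts something simpler than $P_\sigma$ does. A \emph{$k$-cluster of length $n$} is a permutation of $[n]$ together with $k\ge1$ marked occurrences of $\sigma$ such that consecutive marked occurrences share at least one position and every position is covered by a marked occurrence. Let $r_{n,k}$ be the number of these, and let $R_\sigma(t,z)=\sum_{n,k\ge1}r_{n,k}t^kz^n/n!$. The cluster method of Goulden and Jackson gives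
\begin{equation}\label{eq:GJ}
\omega_\sigma(u,z)=1-z-R_\sigma(u-1,z).
\end{equation}
So $\omega_\sigma(u,\cdot)$ is entire if and only if $R_\sigma(u-1,\cdot)$ is. If two occurrences start $d\le m-1$ positions apart, the block that they share is a suffix of the first and a prefix of the second, so $d$ belongs to the set of \emph{overlap shifts}
\[
O=O_\sigma=\bigl\{d\in\{1,\dots,m-1\}:\ \mathrm{st}(\sigma_{1+d}\cdots\sigma_m)=\mathrm{st}(\sigma_1\cdots\sigma_{m-d})\bigr\}.
\]
Always $m-1\in O$.

\begin{example}\label{ex:small}
For $\sigma=12$ the only $k$-cluster is the increasing permutation of length $k+1$, so $R_\sigma(t,z)=(e^{tz}-1-tz)/t$ and $\omega_{12}(0,z)=e^{-z}$. For $\sigma=132$ we have $O=\{2\}$. A $k$-cluster has length $2k+1$ and is described by $\pi_1<\pi_3<\dots<\pi_{2k+1}$ and $\pi_{2i}>\pi_{2i+1}$ for $1\le i\le k$. Insert $\pi_{2k},\pi_{2k-2},\dots,\pi_2$, in this order, into the chain of odd entries. When $\pi_{2i}$ is inserted, $2(k-i)$ entries already lie above $\pi_{2i+1}$, so there are $2(k-i)+1$ choices. Hence $r_{2k+1,k}=1\cdot3\cdots(2k-1)=(2k)!/(2^kk!)$, and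
\[
R_{132}(t,z)=\sum_{k\ge1}\frac{t^kz^{2k+1}}{(2k+1)2^kk!}=\int_0^z\bigl(e^{ty^2/2}-1\bigr)\,dy,\qquad \omega_{132}(0,z)=1-\int_0^ze^{-y^2/2}\,dy .
\]
\end{example}

Both functions are entire, and so is $\omega_\sigma(0,\cdot)$ in all the cases solved explicitly in \cite{EN}. When $\omega_\sigma(0,\cdot)$ is entire, $P_\sigma(0,\cdot)$ is meromorphic, and its dominant singularity, if it has one, is the smallest positive zero of $\omega_\sigma(0,\cdot)$. Elizalde and Noy \cite{EN} pose the following as an open question.

\begin{quote}
\emph{Is $\omega_\sigma(0,z)$ an entire function of $z$ for every $m\ge2$ and every $\sigma\in\mathcal S_m$?}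
\end{quote}

There are two reasons to guess yes. First, a cluster is a very constrained permutation: in both examples a chain of inequalities runs through the whole cluster, and a chain of $k$ entries is satisfied by only a fraction $1/k!$ of all permutations. This reason is not always available; there are patterns for which $\omega_\sigma(2,\cdot)=1-z-R_\sigma(1,\cdot)$ is not entire (Example~\ref{ex:2413} below is one). Second, at $u=0$ a $k$-cluster is counted with the sign $(-1)^k$, so even when clusters are numerous they may cancel. A counterexample has to defeat both mechanisms.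

\subsection{Results}

\begin{theorem}\label{thm:one}
Let $\sigma=265143$. The Taylor series of $\omega_\sigma(0,z)$ at $0$ has a finite radius of convergence $\rho\le8$, and $\omega_\sigma(0,z)$ is singular at $z=-\rho$. In particular $\omega_\sigma(0,z)$ is not entire.
\end{theorem}

\begin{theorem}\label{thm:lengths}
Let $m\ge2$ satisfy $m-1\notin\{2^a,\,3\cdot2^a:a\ge0\}$; this includes every even $m\ge6$. For the pattern $\sigma\in\mathcal S_m$ given in \eqref{eq:pattern}, the function $\omega_\sigma(u,\cdot)$ fails to be entire for every real $u\ne1$, including $u=0$.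
\end{theorem}

\begin{theorem}\label{thm:long}
Let $\sigma^{(m)}=2\,4\,5\,6\cdots m\,1\,3$. For every complex $u\ne1$, in particular for $u=0$, there is $m_0(u)$ such that $\omega_{\sigma^{(m)}}(u,\cdot)$ is not entire for all $m\ge m_0(u)$. So counterexamples exist for all but finitely many $m$.
\end{theorem}

The value $u=1$ must be excluded, since $\omega_\sigma(1,z)=1-z$. The last theorem describes when clusters are numerous. The relevant objects are chains of overlapping occurrences wrapped around a circle.

\begin{definition}\label{def:cyclic}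
A \emph{cyclic word} for $\sigma$ is a sequence $(d_1,\dots,d_j)$ of elements of $O$ with $D=d_1+\dots+d_j\ge m$. Put $s_i=d_1+\dots+d_{i-1}$. The \emph{digraph} of the word has vertex set $\mathbb Z/D\mathbb Z$ and an arc $s_i+a\to s_i+b$ for each $i\le j$ and all $a,b\in[m]$ with $\sigma_a<\sigma_b$. The word is \emph{acyclic} if its digraph has no directed cycle.
\end{definition}

An arc $p\to q$ records the inequality ``the entry at $p$ is smaller than the entry at $q$'' imposed by an occurrence covering $s_i+1,\dots,s_i+m$. The condition $D\ge m$ makes these $m$ residues distinct.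

\begin{theorem}\label{thm:class}
Let $m\ge2$ and $\sigma\in\mathcal S_m$.
\begin{enumerate}
\item[(a)] For every $u\in\mathbb C$, the function $\omega_\sigma(u,\cdot)$ is meromorphic in $\mathbb C$.
\item[(b)] The following are equivalent: {\rm(i)} $\sigma$ has no acyclic cyclic word; {\rm(ii)} $\omega_\sigma(u,\cdot)$ is entire for all $u\in\mathbb C$; {\rm(iii)} $\omega_\sigma(u,\cdot)$ is entire for some real $u>1$.
\item[(c)] If all $d\in O$ are divisible by the same exact power of $2$, these conditions are also equivalent to: $\omega_\sigma(0,\cdot)$ is entire.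
\item[(d)] If $\sigma_1<\sigma_{1+d}$ for all $d\in O$, or $\sigma_1>\sigma_{1+d}$ for all $d\in O$, then $\omega_\sigma(u,\cdot)$ is entire for all $u$. Consequently this holds for all $\sigma$ with $m\le3$ and for all $\sigma\in\mathcal S_4\setminus\{2413,3142\}$.
\end{enumerate}
\end{theorem}

By (a), $P_\sigma(u,\cdot)=1/\omega_\sigma(u,\cdot)$ is itself meromorphic in $\mathbb C$ for every pattern, and $\omega_\sigma(u,\cdot)$ is entire exactly when $P_\sigma(u,\cdot)$ has no zero. In Theorem~\ref{thm:one} the point $-\rho$ is therefore a pole of $\omega_\sigma(0,\cdot)$ and a zero of $P_\sigma(0,\cdot)$.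

We do not settle the case $u=0$ for $2413$ (equivalently, for its reversal $3142$), nor for the finitely many lengths covered by neither Theorem~\ref{thm:lengths} nor Theorem~\ref{thm:long}. The proof of Theorem~\ref{thm:long} gives no value for $m_0(0)$.

Section~\ref{sec:volumes} writes cluster numbers as volumes and proves Theorem~\ref{thm:class}(d), which tells us where not to look. Section~\ref{sec:example} works out $265143$ by hand, and Section~\ref{sec:acyclic} isolates its two ingredients, many clusters and no cancellation, and proves Theorem~\ref{thm:lengths}. Section~\ref{sec:transfer} introduces a transfer operator and proves Theorem~\ref{thm:class}(a)--(c). Section~\ref{sec:long} proves Theorem~\ref{thm:long}, where the signs can be removed only in the limit $m\to\infty$.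

\section{Clusters as volumes, and chains}\label{sec:volumes}

We first recall why \eqref{eq:GJ} holds. Expanding $(1+t)^{\mathrm{occ}_\sigma(\pi)}$ shows that $P_\sigma(1+t,z)$ counts permutations with an arbitrary set of marked occurrences, with weight $t$ per mark. Join two adjacent positions when one marked occurrence covers both. This cuts $1,\dots,n$ into blocks, and after standardization each block is either a cluster or a single position covered by no mark. Conversely, a sequence of such blocks of lengths $n_1,\dots,n_p$ comes from $n!/(n_1!\cdots n_p!)$ marked permutations. Hence $P_\sigma(1+t,z)=\sum_{p\ge0}(z+R_\sigma(t,z))^p$, which is \eqref{eq:GJ}. Since $r_{n,k}\le n!\binom nk$, the double series $R_\sigma(t,z)$ converges absolutely when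
\begin{equation}\label{eq:apriori}
(1+|t|)\,|z|<1 .
\end{equation}

In a $k$-cluster the first marked occurrence starts at position $1$, the last one ends at position $n$, and the differences of consecutive starting points form a word $\mathbf d=(d_1,\dots,d_{k-1})\in O^{k-1}$. With $|\mathbf d|=d_1+\dots+d_{k-1}$,
\begin{equation}\label{eq:length}
n=m+|\mathbf d|.
\end{equation}
Let $Q=\{w\in[0,1]^m:\mathrm{st}(w)=\sigma\}$, where only points with distinct coordinates are admitted. For a sequence $x=(x_1,x_2,\dots)$ write $x[s]=(x_{s+1},\dots,x_{s+m})$ for the \emph{window} at offset $s$; its $a$-th coordinate is its \emph{place} $a$. With $s_i=d_1+\dots+d_{i-1}$ put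
\[
V(\mathbf d)=\mathrm{vol}\bigl\{x\in[0,1]^{m+|\mathbf d|}:\ x[s_i]\in Q\text{ for }1\le i\le k\bigr\}.
\]
Up to a null set, $[0,1]^n$ is the disjoint union of the $n!$ sets $\{x:\mathrm{st}(x)=\pi\}$, each of volume $1/n!$. So $n!\,V(\mathbf d)$ is the number of clusters with shift word $\mathbf d$, and
\begin{equation}\label{eq:volume}
R_\sigma(t,z)=\sum_{k\ge1}\ \sum_{\mathbf d\in O^{k-1}}V(\mathbf d)\,t^kz^{m+|\mathbf d|}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:class}(d)]
Suppose $\sigma_1<\sigma_{1+d}$ for all $d\in O$. If $x[s_i]\in Q$, comparing places $1$ and $1+d_i$ gives $x_{s_i+1}<x_{s_{i+1}+1}$. So the first coordinates of the $k$ windows increase, and $V(\mathbf d)\le1/k!$. If $\sigma_1>\sigma_{1+d}$ for all $d\in O$ they decrease, with the same bound. There are at most $(m-1)^{k-1}$ words in $O^{k-1}$, and $m+|\mathbf d|\le mk$. Hence \eqref{eq:volume} is dominated by $\sum_k|t|^k(m-1)^{k-1}\max(1,|z|)^{mk}/k!<\infty$, and $R_\sigma(t,\cdot)$ is entire for every $t$.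

The hypothesis holds if $\sigma_1=1$ or $\sigma_1=m$. Reading all permutations backward shows that $P_\sigma$ is unchanged when $\sigma$ is replaced by its reversal $\sigma_m\cdots\sigma_1$. So the conclusion holds whenever $1$ or $m$ is the first or the last entry of $\sigma$. For $m\le3$ this is always the case, because at most one entry is different from $1$ and $m$. In $\mathcal S_4$ the remaining patterns have end entries $2$ and $3$; they are $2143$, $3412$, $2413$ and $3142$. For $2143$ we have $\mathrm{st}(143)\ne\mathrm{st}(214)$ and $\mathrm{st}(43)=\mathrm{st}(21)$, so $O=\{2,3\}$, and $\sigma_1=2$ is smaller than both $\sigma_3=4$ and $\sigma_4=3$. The pattern $3412$ is the reversal of $2143$.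
\end{proof}

Singularities will be located with Pringsheim's theorem: \emph{if a power series with nonnegative coefficients has radius of convergence $\rho\in(0,\infty)$, its sum has no analytic continuation to a neighborhood of the point $\rho$.}

\section{The pattern $265143$}\label{sec:example}

By Theorem~\ref{thm:class}(d), a counterexample needs a shift $d$ with $\sigma_{1+d}>\sigma_1$ and another with $\sigma_{1+d}<\sigma_1$. Alternating a step up with a step down, the first entries of the occurrences can stay at the same height forever, and no long chain is forced. To rule out cancellation we want the sign $(-1)^k$ to be determined by the length $n$, and by \eqref{eq:length} this happens when all shifts are odd. If $1\in O$ then $\sigma_a<\sigma_{a+1}$ is equivalent to $\sigma_{a+1}<\sigma_{a+2}$ for all $a$, so $\sigma$ is monotone and Theorem~\ref{thm:class}(d) applies. The first possibility is therefore $O=\{3,5\}$ and $m=6$.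

\begin{proof}[Proof of Theorem~\ref{thm:one}]
\emph{Overlaps.} The pattern $\sigma=265143$ has $\sigma_a<\sigma_{a+1}$ only for $a=1$ and $a=4$. If $d\in O$ and $d\le4$, the suffix $\sigma_{1+d}\cdots\sigma_6$ has at least two entries and must begin with an ascent, as $\sigma$ does. So $1+d=4$. Indeed $\mathrm{st}(143)=132=\mathrm{st}(265)$, and $O=\{3,5\}$. The shift $5$ goes up ($\sigma_6=3>2$) and the shift $3$ goes down ($\sigma_4=1<2$).

\emph{Signs.} By \eqref{eq:length}, a $k$-cluster of length $n$ has $n\equiv6+(k-1)\pmod 2$, so $(-1)^k=-(-1)^n$. With $r_n=\sum_kr_{n,k}\ge0$, formula \eqref{eq:GJ} becomes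
\begin{equation}\label{eq:sign6}
\omega_\sigma(0,z)=1-z+\sum_{n\ge1}r_n\frac{(-z)^n}{n!}.
\end{equation}

\emph{Many clusters.} We alternate the shifts $5$ and $3$ and look for heights $f(1),f(2),\dots$ of period $5+3=8$ for which the windows starting at positions $1$ and $6$ both have pattern $\sigma$. In a window with pattern $\sigma$ the places, in increasing order of value, are $4,1,6,5,3,2$. The first window asks for $f(4)<f(1)<f(6)<f(5)<f(3)<f(2)$. The second covers the residues $6,7,8,1,2,3$ and asks for $f(1)<f(6)<f(3)<f(2)<f(8)<f(7)$. The two chains are compatible and merge into one, which gives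
\[
f(1),\dots,f(8)=2,6,5,1,4,3,8,7 .
\]
The table shows $f$ and the standardizations of the first three windows.
\[
\begin{array}{r|cccccccccccccc}
i&1&2&3&4&5&6&7&8&9&10&11&12&13&14\\ \hline
f(i)&2&6&5&1&4&3&8&7&2&6&5&1&4&3\\
\text{start }1&2&6&5&1&4&3&&&&&&&&\\
\text{start }6&&&&&&2&6&5&1&4&3&&&\\
\text{start }9&&&&&&&&&2&6&5&1&4&3
\end{array}
\]
Let $n=8N+6$. Mark the windows that start at $8p+1$ for $0\le p\le N$ and at $8p+6$ for $0\le p<N$. Consecutive starting points differ by $5$ or $3$, and the windows cover $1,\dots,n$. Let $\pi\in\mathcal S_n$ be any permutation in which $f(i)<f(j)$ implies $\pi_i<\pi_j$: give the smallest values, in any order, to the positions with $f=1$, the next values to the positions with $f=2$, and so on. In a marked window the values of $f$ are distinct and have pattern $\sigma$, so the window is an occurrence of $\sigma$ in $\pi$. The heights $1,\dots,6$ occur $N+1$ times each and the heights $7,8$ occur $N$ times each, so we obtain $(N+1)!^6N!^2$ clusters. The quotient $n!/((N+1)!^6N!^2)$ is one term in the multinomial expansion of $(1+\dots+1)^n=8^n$. Therefore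
\[
\frac{r_n}{n!}\ge\frac{(N+1)!^6N!^2}{n!}\ge8^{-n}\qquad(n=8N+6,\ N\ge0).
\]

\emph{Conclusion.} The series $\sum_nr_nx^n/n!$ has radius of convergence $\rho\le8$, and $\rho>0$ by \eqref{eq:apriori}. By Pringsheim's theorem its sum is singular at $x=\rho$. By \eqref{eq:sign6}, the Taylor series of $\omega_\sigma(0,z)$ has the same radius and $\omega_\sigma(0,z)$ is singular at $z=-\rho$.
\end{proof}

\section{Acyclic words, rotation, and Theorem~\ref{thm:lengths}}\label{sec:acyclic}

The heights $f$ above are a linear order of the vertices of the digraph of the cyclic word $(5,3)$. In general, the vertices of a finite digraph without directed cycles can be numbered so that every arc goes from a smaller to a larger number, and a digraph with such a numbering has no directed cycle. So a cyclic word $(d_1,\dots,d_j)$ is acyclic if and only if there is a bijection $f:\mathbb Z/D\mathbb Z\to[D]$ with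
\begin{equation}\label{eq:labeling}
\mathrm{st}\bigl(f(s_i+1)\cdots f(s_i+m)\bigr)=\sigma\qquad(1\le i\le j).
\end{equation}
We call $f$ a \emph{labeling} of the word. Under the hypothesis of Theorem~\ref{thm:class}(d) no labeling exists, since the values $f(s_i+1)$ would have to increase, or decrease, all the way around the circle.

\begin{lemma}[Growth]\label{lem:growth}
Suppose $\sigma$ has an acyclic cyclic word $(d_1,\dots,d_j)$ with sum $D$. Then for every real $t>0$ the series $R_\sigma(t,\cdot)$ has radius of convergence at most $D\,t^{-j/D}$.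
\end{lemma}

\begin{proof}
Let $f$ be a labeling, viewed as a function of period $D$ on $\mathbb Z$. Let $\mathbf d$ be the word repeated $N$ times, so that $k=Nj+1$ and $n=m+ND$. Every offset of $\mathbf d$ is congruent modulo $D$ to some $s_i$, $1\le i\le j$; the last offset $ND$ is congruent to $s_1=0$. Consider the box of points $x\in[0,1]^n$ with $(f(p)-1)/D<x_p<f(p)/D$ for all $p$. In this box $f(p)<f(q)$ implies $x_p<x_q$, so by \eqref{eq:labeling} all $k$ windows lie in $Q$. Hence $V(\mathbf d)\ge D^{-n}$. For $t>0$ all terms of \eqref{eq:volume} have nonnegative coefficients, so the coefficient of $z^n$ is at least $t^{Nj+1}D^{-n}$. The $n$-th root of this bound tends to $t^{j/D}/D$ as $N\to\infty$.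
\end{proof}

\begin{example}\label{ex:2413}
For $\sigma=2413$ we have $O=\{2,3\}$, because $\mathrm{st}(413)\neq\mathrm{st}(241)$ and $\mathrm{st}(13)=\mathrm{st}(24)$. The word $(3,2)$ has the labeling $f(1),\dots,f(5)=2,4,1,3,5$: the windows at offsets $0$ and $3$ read $2413$ and $3524$. So $\omega_{2413}(u,\cdot)$ is not entire for any real $u>1$. The lemma says nothing about $u=0$.
\end{example}

The lemma needs $t>0$, since otherwise the term that we bounded could cancel against others. In Section~\ref{sec:example} the substitution $z\mapsto-z$ turned $t=-1$ into $t=1$. A rotation $z\mapsto\zeta z$ does the same if $\zeta^d=-1$ for every shift.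

\begin{lemma}[Rotation]\label{lem:rotation}
Suppose every $d\in O$ is $2^v$ times an odd number, with the same $v$, and let $\zeta=e^{i\pi/2^v}$. Then $R_\sigma(-t,\zeta z)=-\zeta^mR_\sigma(t,z)$. In particular $R_\sigma(-t,\cdot)$ and $R_\sigma(t,\cdot)$ have the same radius of convergence.
\end{lemma}

\begin{proof}
We have $\zeta^d=-1$ for $d\in O$, so $\zeta^{|\mathbf d|}=(-1)^{k-1}$ for $\mathbf d\in O^{k-1}$. The substitution multiplies the term of $\mathbf d$ in \eqref{eq:volume} by $(-1)^k\zeta^{m+|\mathbf d|}=-\zeta^m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lengths}]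
Write $m-1=2^vq$ with $q$ odd. The hypothesis says $q\ge5$. The shift $m-1$ is always present, and the next smaller integer that is $2^v$ times an odd number is $2^v(q-2)=m-\ell$, where $\ell=2^{v+1}+1\ge3$. So we want a pattern whose prefix and suffix of length $\ell$ match. Since $m-2\ell=2^v(q-4)-1\ge0$, we have $\ell\le m-\ell$, and the prefix and the suffix are disjoint. Let
\begin{equation}\label{eq:pattern}
\sigma=2,\ \underbrace{m,\,m-1,\,\dots,\,\ell+2}_{\text{places }2,\dots,m-\ell},\ 1,\ \underbrace{\ell+1,\,\ell,\,\dots,\,3}_{\text{places }m-\ell+2,\dots,m}.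
\end{equation}
For $m=6$ this is $265143$.

\emph{Overlaps.} We have $\sigma_a<\sigma_{a+1}$ only for $a=1$ and $a=m-\ell+1$. If $d\in O$ and $d\le m-2$, the suffix starting at place $1+d$ must begin with an ascent, so $d=m-\ell$. The suffix of length $\ell$ is $1,\ell+1,\dots,3$. The prefix of length $\ell$ is $2,m,\dots,m-\ell+2$, because $\ell\le m-\ell$. Both have pattern $1,\ell,\ell-1,\dots,2$. Hence $O=\{2^vq,\,2^v(q-2)\}$, and Lemma~\ref{lem:rotation} applies.

\emph{An acyclic word.} Take the word $(m-1,m-\ell)$, with $D=2m-1-\ell\ge m$ and offsets $0$ and $m-1$. Let $f(p)=\sigma_p$ for $1\le p\le m$, and let $f(m+1),\dots,f(D)$ be $D,D-1,\dots,m+1$. The window at offset $0$ is $\sigma$. The window at offset $m-1$ consists of $f(m)$, the $D-m=m-\ell-1$ values $f(m+1),\dots,f(D)$, and then $f(1),\dots,f(\ell)$; it reads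
\[
3,\ \underbrace{D,\dots,m+1}_{\text{places }2,\dots,m-\ell},\ 2,\ \underbrace{m,\dots,m-\ell+2}_{\text{places }m-\ell+2,\dots,m}.
\]
Since $m-\ell+2\ge\ell+2>3$, its smallest entry is at place $m-\ell+1$ and its second smallest at place $1$. The two marked blocks decrease, and the first lies above the second. These properties determine the relative order and $\sigma$ has them, so the window has pattern $\sigma$ and $f$ is a labeling.

By Lemma~\ref{lem:growth}, $R_\sigma(t,\cdot)$ has finite radius of convergence for every $t>0$, and by Lemma~\ref{lem:rotation} also for every $t<0$. Take $t=u-1$ in \eqref{eq:GJ}.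
\end{proof}

\begin{remark}\label{rem:excluded}
For the excluded lengths the two lemmas cannot be combined. If $d\in O$ and $2d\le m-1$ then $2d\in O$, because for $a,b\le m-2d$ the inequalities $\sigma_a<\sigma_b$, $\sigma_{a+d}<\sigma_{b+d}$ and $\sigma_{a+2d}<\sigma_{b+2d}$ are equivalent. Suppose all shifts have the same exact power $2^a$ as $m-1$. If $m-1=2^a$, then $O=\{m-1\}$. If $m-1=3\cdot2^a$, the only other candidate is $d=2^a$, which would bring in $2^{a+1}$; again $O=\{m-1\}$. With a single shift Theorem~\ref{thm:class}(d) applies and $\omega_\sigma(u,\cdot)$ is entire.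
\end{remark}

\section{The transfer operator}\label{sec:transfer}

Lemma~\ref{lem:growth} shows that an acyclic word prevents $R_\sigma(t,\cdot)$ from being entire for $t>0$. The converse is less direct: the absence of acyclic words concerns windows on a circle, while \eqref{eq:volume} concerns windows on a line. The link is a transfer operator. Its powers build linear chains of windows, the traces of its powers close the chains into circles, and a trace class operator whose powers all have trace zero has spectral radius zero.

\subsection{Facts from operator theory}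

We use the following standard facts about operators on a Hilbert space.
\begin{enumerate}
\item[(F1)] An integral operator $S$ on $L^2(X,\mu)$ with kernel $\mathsf s\in L^2(\mu\otimes\mu)$ is Hilbert--Schmidt. It is compact, and $\|S\|\le\|S\|_{\mathrm{HS}}=\|\mathsf s\|_{L^2(\mu\otimes\mu)}$.
\item[(F2)] (Analytic Fredholm theorem.) Let $T(z)$ be an entire function of $z$ whose values are compact operators, with $T(0)=0$. Then the set $E$ of $z$ for which $1-T(z)$ is not invertible has no accumulation point in $\mathbb C$, and $(1-T(z))^{-1}$ is analytic on $\mathbb C\setminus E$ with poles at the points of $E$.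
\item[(F3)] If $S,S'$ are as in (F1), with kernels $\mathsf s,\mathsf s'$, then $SS'$ is trace class and $\operatorname{tr}(SS')=\iint\mathsf s(w,w')\mathsf s'(w',w)\,d\mu(w)\,d\mu(w')$.
\item[(F4)] If $A$ is trace class, the Fredholm determinant $\det(1-yA)$ is an entire function of $y$, it vanishes exactly when $1-yA$ is not invertible, and for small $|y|$ it equals $\exp\bigl(-\sum_{i\ge1}y^i\operatorname{tr}(A^i)/i\bigr)$; see \cite{Simon}.
\end{enumerate}

\subsection{The operators $K_d$}

We work in $L^2(Q)$ and extend functions on $Q$ by $0$ to $[0,1]^m$. For $d\in O$ let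
\[
(K_d\psi)(w)=\int_{[0,1]^d}\psi(w_{d+1},\dots,w_m,v_1,\dots,v_d)\,dv\qquad(w\in Q).
\]
This integrates $\psi$ over all ways to continue the window $w$ by a window in $Q$ shifted by $d$. By the Cauchy--Schwarz inequality $|K_d\psi(w)|^2\le\int|\psi(w_{d+1},\dots,w_m,v)|^2\,dv$, and integrating over $w\in[0,1]^m$ gives $\|K_d\psi\|\le\|\psi\|$. For a word $(d_1,\dots,d_j)$ with sum $D$ and offsets $s_i$, induction on $j$ gives
\begin{equation}\label{eq:product}
(K_{d_1}\cdots K_{d_j}\psi)(x[0])=\int_{[0,1]^D}\ \prod_{i=2}^{j}\mathbf 1_Q(x[s_i])\ \psi(x[D])\ dx_{m+1}\cdots dx_{m+D}.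
\end{equation}
Taking $\psi=1$ on $Q$ and integrating over $x[0]\in Q$ yields $V(d_1,\dots,d_j)$. So with $K=K_{t,z}=t\sum_{d\in O}z^dK_d$ we have, for all $t,z\in\mathbb C$ and $k\ge1$,
\begin{equation}\label{eq:kth}
tz^m\int_QK^{k-1}1=\sum_{\mathbf d\in O^{k-1}}V(\mathbf d)\,t^kz^{m+|\mathbf d|}.
\end{equation}

A single $K_d$ passes $m-d$ coordinates of $w$ unchanged to $\psi$ and is not given by a kernel. A long product is. If $D\ge m$, which is automatic when $j\ge m$, the windows $x[0]$ and $x[D]$ in \eqref{eq:product} are disjoint. Then $K_{d_1}\cdots K_{d_j}$ is the integral operator on $L^2(Q)$ with kernel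
\begin{equation}\label{eq:kernel}
(x[0],x[D])\ \longmapsto\ \int_{[0,1]^{D-m}}\ \prod_{i=2}^{j}\mathbf 1_Q(x[s_i])\ dx_{m+1}\cdots dx_{D},
\end{equation}
which takes values in $[0,1]$. By (F1) the product is Hilbert--Schmidt.

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
Fix $t=u-1$. For small $|z|$ we have $\|K\|\le|t|\sum_{d\in O}|z|^d<1$, and \eqref{eq:volume} and \eqref{eq:kth} give
\[
R_\sigma(t,z)=tz^m\int_Q(1-K)^{-1}1=tz^m\int_Q(1+K+\dots+K^{m-1})(1-K^m)^{-1}1 .
\]
We pass to $K^m$ in order to have a compact operator: $K^m$ is a polynomial in $z$ whose coefficients are combinations of products of $m$ operators $K_d$, hence compact, and it vanishes at $z=0$. By (F2) the right side is meromorphic in $\mathbb C$. Now use \eqref{eq:GJ}.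
\end{proof}

\begin{lemma}\label{lem:trace}
Let $j\ge2m$ and let $(d_1,\dots,d_j)\in O^j$ have sum $D$ and offsets $s_i$. Then $K_{d_1}\cdots K_{d_j}$ is trace class, and its trace is the volume of
\[
\bigl\{x\in[0,1]^{\mathbb Z/D\mathbb Z}:\ x[s_i]\in Q\text{ for }1\le i\le j\bigr\}.
\]
If the cyclic word $(d_1,\dots,d_j)$ is not acyclic, the trace is $0$.
\end{lemma}

\begin{proof}
Split the product as $SS'$ with $S=K_{d_1}\cdots K_{d_m}$ and $S'=K_{d_{m+1}}\cdots K_{d_j}$. Each factor has at least $m$ letters, so both have kernels of the form \eqref{eq:kernel} and (F3) applies. Put $D'=s_{m+1}=d_1+\dots+d_m$; then $D'\ge m$ and $D-D'\ge m$. In (F3) write $w=x[0]$ and $w'=x[D']$. The kernel of $S$ at $(w,w')$ integrates the indicators of the windows $x[s_2],\dots,x[s_m]$ over $x_{m+1},\dots,x_{D'}$. The kernel of $S'$ at $(w',w)$ integrates the indicators of $x[s_{m+2}],\dots,x[s_j]$ over $x_{D'+m+1},\dots,x_D$, with the final window $x[D]$ set equal to $w=x[0]$, that is, with $x_{D+a}=x_a$ for $a\in[m]$. The integration over $w,w'\in Q$ supplies the indicators of $x[s_1]$ and $x[s_{m+1}]$.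 In total each of $x_1,\dots,x_D$ is integrated once over $[0,1]$, indices are read modulo $D$, and the integrand is the indicator of the displayed set. A point of this set satisfies $x_p<x_q$ for every arc $p\to q$, so the set is empty if the digraph has a directed cycle.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b) and (c)]
(i)$\Rightarrow$(ii). Fix real $\tau,r>0$ and let $K=K_{\tau,r}$. For $j\ge2m$ the operator $K^j$ is a linear combination of the products in Lemma~\ref{lem:trace}, so it is trace class, and $\operatorname{tr}K^j=0$ by (i). Let $A=K^{2m}$. Then $\operatorname{tr}A^i=0$ for all $i\ge1$, so by (F4) the entire function $\det(1-yA)$ equals $1$ near $0$, hence everywhere, and $1-yA$ is invertible for all $y\in\mathbb C$. Thus the spectrum of $A$ is contained in $\{0\}$, and $\|A^i\|^{1/i}\to0$ by the spectral radius formula. Since $\|K^{2mi+p}\|\le\|A^i\|\,\|K\|^p$ for $0\le p<2m$, we get $\sum_k\|K^k\|<\infty$. By \eqref{eq:kth},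
\[
\sum_{k\ge1}\sum_{\mathbf d\in O^{k-1}}V(\mathbf d)\,\tau^kr^{m+|\mathbf d|}\le\tau r^m\,\mathrm{vol}(Q)\sum_{k\ge1}\|K^{k-1}\|<\infty .
\]
The volumes are nonnegative, so the left side dominates \eqref{eq:volume} on $|t|\le\tau$, $|z|\le r$. As $\tau$ and $r$ are arbitrary, $R_\sigma(t,\cdot)$ is entire for every $t\in\mathbb C$.

(ii)$\Rightarrow$(iii) is immediate. (iii)$\Rightarrow$(i): if $\sigma$ has an acyclic word, Lemma~\ref{lem:growth} shows that $R_\sigma(u-1,\cdot)$ is not entire for any real $u>1$.

(c) Condition (ii) contains the case $u=0$. Conversely, if $\omega_\sigma(0,\cdot)$ is entire then so is $R_\sigma(-1,\cdot)$, hence $R_\sigma(1,\cdot)$ by Lemma~\ref{lem:rotation}, and (iii) holds with $u=2$.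
\end{proof}

\section{The patterns $2\,4\,5\cdots m\,1\,3$}\label{sec:long}

Let $m\ge5$, $L=m-4$ and $\sigma=\sigma^{(m)}$, so that
\[
\sigma_{m-1}<\sigma_1<\sigma_m<\sigma_2<\sigma_3<\dots<\sigma_{m-2}.
\]
This is $2413$ with an increasing run of $L$ large entries inserted in the middle. We shall see that $O=\{m-2,m-1\}$. One shift is even and the other is odd, so Lemma~\ref{lem:rotation} does not apply. But both shifts are close to $L$, so the rotation $\zeta=e^{i\pi/L}$ has $\zeta^d\approx-1$ for both when $L$ is large. An approximate sign rule does not control individual coefficients, because the errors accumulate along a long cluster. It does control a transfer operator, which handles one shift at a time. The plan is to find an operator on a space independent of $L$ that converges as $L\to\infty$, to find a pole in the limit by positivity, and to show that the pole persists for large finite $L$.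

\subsection{Reduction to four variables per window}

It is convenient to record a shift $d$ by its overlap length $\varepsilon=m-d$. The length $1$ always occurs, and $2$ occurs since $\mathrm{st}(13)=\mathrm{st}(24)$. Let $3\le\varepsilon\le m-1$. The suffix of length $\varepsilon$ has its minimum at place $\varepsilon-1$. The prefix of length $\varepsilon$ is increasing if $\varepsilon\le m-2$, with minimum at place $1\ne\varepsilon-1$, and has its minimum at place $\varepsilon$ if $\varepsilon=m-1$. So the overlap lengths are $1$ and $2$, and shift words correspond to sequences $\boldsymbol\varepsilon=(\varepsilon_1,\dots,\varepsilon_{k-1})\in\{1,2\}^{k-1}$.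

Fix $\boldsymbol\varepsilon$. In window $i$ call places $1,2,m-1,m$ \emph{low}, with values $\alpha_i,\beta_i,\gamma_i,\delta_i$, and places $3,\dots,m-2$ \emph{high}. The window lies in $Q$ if and only if
\begin{equation}\label{eq:low}
\gamma_i<\alpha_i<\delta_i<\beta_i
\end{equation}
and its $L$ high values increase and exceed $\beta_i$. Windows $i$ and $i+1$ share only places among the last two of window $i$ and the first two of window $i+1$, and windows $i$ and $i+2$ are disjoint because $2(m-2)\ge m$. So each high position lies in one window only, and the only identifications among low variables are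
\begin{equation}\label{eq:ident}
\alpha_{i+1}=\delta_i\ \text{ if }\varepsilon_i=1,\qquad(\alpha_{i+1},\beta_{i+1})=(\gamma_i,\delta_i)\ \text{ if }\varepsilon_i=2 .
\end{equation}
The number of low variables is $\nu(\boldsymbol\varepsilon)=4+\sum_i(4-\varepsilon_i)\le4k$, and $n=kL+\nu(\boldsymbol\varepsilon)$.

Integrating out the high variables of window $i$ gives the factor $(1-\beta_i)^L/L!$. This weight is about $e^{-L\beta_i}/L!$, so the low variables live at scale $1/L$, and we multiply them by $L$. For $\beta>0$ let $\varphi_L(\beta)=(1-\beta/L)^L$ if $\beta\le L$ and $\varphi_L(\beta)=0$ if $\beta>L$, and let $\varphi_\infty(\beta)=e^{-\beta}$. Then $0\le\varphi_L\le\varphi_\infty$, since $1-y\le e^{-y}$, and $\varphi_L\to\varphi_\infty$ pointwise. For $1\le L\le\infty$ let $U^{(L)}_{\boldsymbol\varepsilon}$ be the integral of $\prod_{i=1}^k\varphi_L(\beta_i)$ over the $\nu(\boldsymbol\varepsilon)$ low variables in $(0,\infty)$, subject to \eqref{eq:low} and \eqref{eq:ident}. For finite $L$ the integrand vanishes unless all $\beta_i\le L$, and then all low variables are at most $L$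 by \eqref{eq:low}. So the volume $V$ of the word is $L!^{-k}L^{-\nu(\boldsymbol\varepsilon)}U^{(L)}_{\boldsymbol\varepsilon}$, and \eqref{eq:volume} becomes
\begin{equation}\label{eq:scaled}
R_\sigma(t,z)=\sum_{k\ge1}W^k\sum_{\boldsymbol\varepsilon\in\{1,2\}^{k-1}}\kappa^{\nu(\boldsymbol\varepsilon)}U^{(L)}_{\boldsymbol\varepsilon},\qquad W=\frac{tz^L}{L!},\quad\kappa=\frac zL .
\end{equation}
This form shows the mechanism. By Stirling's formula $W$ has order one when $|z|$ is about $L/e$. There, a change of $\arg z$ by $2\pi/L$ turns $W$ once around the origin and leaves $\kappa$ almost fixed. So for large $L$ the variables $W$ and $\kappa$ are nearly independent, and we can make $W$ positive and $\kappa$ close to $1/e$ whatever the argument of $t$.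

\subsection{Operators on a fixed space}

A window interacts with the previous one only through $(\alpha,\beta)$, so the state space is $\Omega=\{(\alpha,\beta):0<\alpha<\beta\}$. It has infinite area, and we use the weighted space $\mathcal H=L^2(\Omega,e^\beta d\alpha\,d\beta)$, on which integration is a bounded functional. For $1\le L\le\infty$ define
\begin{align*}
(A_L\psi)(\alpha,\beta)&=\varphi_L(\beta)\int_0^\alpha d\gamma\int_\alpha^\beta d\delta\ \psi(\gamma,\delta),\\
(B_L\psi)(\alpha,\beta)&=\alpha\,\varphi_L(\beta)\int_\alpha^\beta d\delta\int_\delta^\infty d\beta'\ \psi(\delta,\beta'),\\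
h_L(\alpha,\beta)&=\varphi_L(\beta)\,\alpha(\beta-\alpha),\qquad\Lambda\psi=\int_\Omega\psi\,d\alpha\,d\beta,
\end{align*}
and $\mathcal K_{L,\kappa}=\kappa^2A_L+\kappa^3B_L$ for $\kappa\in\mathbb C$.

\begin{lemma}\label{lem:operators}
The functional $\Lambda$ is bounded on $\mathcal H$. The operators $A_L,B_L$ are Hilbert--Schmidt on $\mathcal H$, and $h_L\in\mathcal H$. As $L\to\infty$, $A_L\to A_\infty$ and $B_L\to B_\infty$ in operator norm and $h_L\to h_\infty$ in $\mathcal H$. For $1\le L\le\infty$, $\kappa\in\mathbb C$ and $k\ge1$,
\begin{equation}\label{eq:recursion}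
\sum_{\boldsymbol\varepsilon\in\{1,2\}^{k-1}}\kappa^{\nu(\boldsymbol\varepsilon)}U^{(L)}_{\boldsymbol\varepsilon}=\kappa^4\,\Lambda\,\mathcal K_{L,\kappa}^{\,k-1}h_L .
\end{equation}
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz inequality $|\Lambda\psi|^2\le\|\psi\|^2\int_\Omega e^{-\beta}=\|\psi\|^2$. An operator with kernel $\mathsf s$ with respect to Lebesgue measure has kernel $\mathsf s\,e^{-\beta'}$ with respect to the weighted measure, so by (F1) its squared Hilbert--Schmidt norm on $\mathcal H$ is
\[
\iint_{\Omega\times\Omega}e^{\beta}\,|\mathsf s((\alpha,\beta),(\alpha',\beta'))|^2\,e^{-\beta'}.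
\]
For $A_L$ the kernel is $\varphi_L(\beta)\mathbf 1[\alpha'<\alpha<\beta'<\beta]$. Using $\varphi_L(\beta)^2\le e^{-2\beta}$ and $e^{-\beta'}\le1$, the integral is at most $\int_\Omega e^{-\beta}\alpha(\beta-\alpha)<\infty$. For $B_L$ the kernel is $\alpha\varphi_L(\beta)\mathbf 1[\alpha<\alpha'<\beta]$. Using $\int_{\alpha'}^\infty e^{-\beta'}d\beta'\le1$, the integral is at most $\int_\Omega e^{-\beta}\alpha^2(\beta-\alpha)<\infty$. Also $\|h_L\|^2\le\int_\Omega e^{-\beta}\alpha^2(\beta-\alpha)^2<\infty$. For the differences $A_L-A_\infty$, $B_L-B_\infty$ and $h_L-h_\infty$, replace $\varphi_L$ by $\varphi_L-\varphi_\infty$. This function is bounded by $e^{-\beta}$ in absolute value and tends to $0$ pointwise, so the three integrals tend to $0$ by dominated convergence.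

For \eqref{eq:recursion}, let $\psi_{\boldsymbol\varepsilon}(\alpha,\beta)$ be the integral defining $U^{(L)}_{\boldsymbol\varepsilon}$ with $(\alpha_1,\beta_1)=(\alpha,\beta)$ held fixed, so that $U^{(L)}_{\boldsymbol\varepsilon}=\Lambda\psi_{\boldsymbol\varepsilon}$. In the first window $\gamma_1$ ranges over $(0,\alpha)$ and $\delta_1$ over $(\alpha,\beta)$. For $k=1$ this gives $\psi_\emptyset=h_L$. Let $k\ge2$ and $\boldsymbol\varepsilon'=(\varepsilon_2,\dots,\varepsilon_{k-1})$. If $\varepsilon_1=2$, the second window starts with $(\gamma_1,\delta_1)$, and $\psi_{\boldsymbol\varepsilon}=A_L\psi_{\boldsymbol\varepsilon'}$. If $\varepsilon_1=1$, the variable $\gamma_1$ lies in no other window and contributes the factor $\alpha$, the second window starts with $(\delta_1,\beta_2)$ where $\beta_2>\delta_1$ is a new variable, and $\psi_{\boldsymbol\varepsilon}=B_L\psi_{\boldsymbol\varepsilon'}$. Thus $\psi_{\boldsymbol\varepsilon}$ is obtained from $h_L$ by a product with a factor $A_L$ for each letter $2$ and $B_L$ for each letter $1$. A letter $\varepsilon_i$ contributes $4-\varepsilon_i$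 to $\nu(\boldsymbol\varepsilon)-4$, which is the power of $\kappa$ attached to the corresponding factor in $\mathcal K_{L,\kappa}$. Expanding $\mathcal K_{L,\kappa}^{\,k-1}$ gives \eqref{eq:recursion}.
\end{proof}

Whenever $1-W\mathcal K_{L,\kappa}$ is invertible, put
\[
G_L(\kappa,W)=\kappa^4\,W\,\Lambda\,(1-W\mathcal K_{L,\kappa})^{-1}h_L .
\]
Fix $t$ and a finite $L$, and substitute $\kappa=z/L$, $W=tz^L/L!$. Then $W\mathcal K_{L,\kappa}$ is a polynomial in $z$ with compact coefficients that vanishes at $z=0$. By (F2), $G_L(z/L,tz^L/L!)$ is analytic in $z$ outside the discrete set $E_L$ where $1-W\mathcal K_{L,\kappa}$ is not invertible. For small $|z|$ the Neumann series, \eqref{eq:recursion} and \eqref{eq:scaled} show that it equals $R_\sigma(t,z)$. Since $\mathbb C\setminus E_L$ is connected, the identity theorem gives: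
\begin{equation}\label{eq:RG}
\text{if $R_\sigma(t,\cdot)$ is entire, then }R_\sigma(t,z)=G_L\Bigl(\frac zL,\frac{tz^L}{L!}\Bigr)\text{ for all }z\notin E_L .
\end{equation}

\subsection{A pole in the limit}

Let $\mathcal K_\infty=\mathcal K_{\infty,1/e}$ and $g(W)=G_\infty(1/e,W)$. By (F2) applied to $W\mapsto W\mathcal K_\infty$, the function $g$ is meromorphic in $\mathbb C$. In the limit $W$ is a free variable, and the Taylor coefficients of $g$ are nonnegative.

\begin{lemma}\label{lem:pole}
The function $g$ has a pole at some real point $\lambda\in(0,e^9]$.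
\end{lemma}

\begin{proof}
For $|W|\,\|\mathcal K_\infty\|<1$ the Neumann series and \eqref{eq:recursion} give $g(W)=\sum_{k\ge1}g_kW^k$ with $g_k=\sum_{\boldsymbol\varepsilon}e^{-\nu(\boldsymbol\varepsilon)}U^{(\infty)}_{\boldsymbol\varepsilon}\ge0$. Let $\lambda>0$ be the radius of convergence. To bound $g_k$ from below we take $\boldsymbol\varepsilon=(1,2,1,2,\dots)$ and use the labeling $2,4,1,3,5$ of Example~\ref{ex:2413}, with a label $c$ read as the interval $(c-1,c)$:
\[
\begin{array}{c|cccc}
&\gamma_i&\alpha_i&\delta_i&\beta_i\\ \hline
i\text{ odd}&(0,1)&(1,2)&(2,3)&(3,4)\\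
i\text{ even}&(1,2)&(2,3)&(3,4)&(4,5)
\end{array}
\]
Each row implies \eqref{eq:low}. The intervals respect \eqref{eq:ident}: for odd $i$ both $\delta_i$ and $\alpha_{i+1}$ are assigned $(2,3)$, and for even $i$ both $(\gamma_i,\delta_i)$ and $(\alpha_{i+1},\beta_{i+1})$ are assigned $(1,2)\times(3,4)$. So the domain of integration contains a box of volume $1$ on which $\prod_ie^{-\beta_i}\ge e^{-5k}$. Since $\nu(\boldsymbol\varepsilon)\le4k$, we get $g_k\ge e^{-9k}$ and $\lambda\le e^9$. By Pringsheim's theorem the sum of the series does not continue analytically to a neighborhood of $\lambda$. As $g$ is meromorphic in $\mathbb C$, the point $\lambda$ is a pole.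
\end{proof}

\subsection{Persistence of the pole}

\begin{proof}[Proof of Theorem~\ref{thm:long}]
Fix $t=u-1\ne0$ and a real $\theta$ with $t=|t|e^{i\theta}$. We parametrize $z$ so that $W$ runs through a neighborhood of $\lambda$. For $w\in\mathbb C$ let
\[
z_L(w)=\Bigl(\frac{\lambda L!}{|t|}\Bigr)^{1/L}e^{(w-i\theta)/L},\qquad\kappa_L(w)=\frac{z_L(w)}L .
\]
Then $tz_L(w)^L/L!=\lambda e^w$ exactly. Since $(L!)^{1/L}/L\to1/e$ and $(\lambda/|t|)^{1/L}e^{(w-i\theta)/L}\to1$, we have $\kappa_L(w)\to1/e$ uniformly for $|w|\le1$. This is where $t\ne0$ is used and where the argument of $t$ is absorbed.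

Put $T(w)=\lambda e^w\mathcal K_\infty$ and $T_L(w)=\lambda e^w\mathcal K_{L,\kappa_L(w)}$. The values of $W$ at which $1-W\mathcal K_\infty$ is not invertible do not accumulate at $\lambda$, and $\lambda e^w\ne\lambda$ for $0<|w|\le1$. So there is $\eta\in(0,1)$ such that $1-T(w)$ is invertible for $0<|w|\le\eta$. Let $C$ be the circle $|w|=\eta$. By continuity and compactness $M=\sup_{C}\|(1-T(w))^{-1}\|<\infty$, and by Lemma~\ref{lem:operators} $\xi_L=\sup_C\|T_L(w)-T(w)\|\to0$. If $M\xi_L\le1/2$, the factorization
\[
1-T_L(w)=(1-T(w))\bigl(1-(1-T(w))^{-1}(T_L(w)-T(w))\bigr)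
\]
shows that $1-T_L(w)$ is invertible on $C$ and that its inverse differs from $(1-T(w))^{-1}$ by at most $2M^2\xi_L$ in norm. Together with $h_L\to h_\infty$, $\kappa_L(w)\to1/e$ and the boundedness of $\Lambda$, this gives
\begin{equation}\label{eq:uniform}
G_L(\kappa_L(w),\lambda e^w)\longrightarrow g(\lambda e^w)\qquad\text{uniformly on }C .
\end{equation}

Suppose $\omega_{\sigma^{(m)}}(u,\cdot)$, and hence $R_{\sigma^{(m)}}(t,\cdot)$, is entire for infinitely many $m$. Take such an $m$ with $L=m-4$ so large that $M\xi_L\le1/2$. The function $w\mapsto R_{\sigma^{(m)}}(t,z_L(w))$ is entire, and $z_L(w)\notin E_L$ for $w\in C$, so by \eqref{eq:RG} it equals $G_L(\kappa_L(w),\lambda e^w)$ on $C$. Cauchy's theorem gives $\oint_CG_L(\kappa_L(w),\lambda e^w)\,w^j\,dw=0$ for all $j\ge0$. Letting $m\to\infty$ along these values and using \eqref{eq:uniform},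
\[
\oint_Cg(\lambda e^w)\,w^j\,dw=0\qquad(j\ge0).
\]
The function $g(\lambda e^w)$ is holomorphic for $0<|w|\le\eta$, and these integrals are $2\pi i$ times the coefficients of $w^{-1},w^{-2},\dots$ in its Laurent series at $0$. So the singularity at $w=0$ is removable. But $w\mapsto\lambda e^w$ is biholomorphic near $0$, so by Lemma~\ref{lem:pole} the function $g(\lambda e^w)$ has a pole at $w=0$. This contradiction shows that $\omega_{\sigma^{(m)}}(u,\cdot)$ is entire for only finitely many $m$.
\end{proof}

The decoupling of $W$ from $\kappa$ comes from the long increasing run. For $2413$ the run is empty, so the argument gives no information there.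

\begin{thebibliography}{9}

\bibitem{EN}
Sergi Elizalde and Marc Noy, \emph{Clusters, generating functions and asymptotics for consecutive patterns in permutations}, arXiv:1210.6061 (2012).

\bibitem{Simon}
B.~Simon, \emph{Trace Ideals}.

\end{thebibliography}
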